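# Orientations of diameter three in dense bridgeless graphs

## 1. The value of $m(n,3)$ for large $n$

For integers $n$ and $d$, let $m(n,d)$ be the minimum number $m$ such that every bridgeless graph with $n$ vertices and at least $m$ edges has an orientation of diameter at most $d$.

**Theorem 1.** For all sufficiently large $n$,
$$m(n,3)=\binom{n-3}{2}+n+1 .$$

We first make the terms precise. All graphs are finite and simple. The order of a graph is its number of vertices, its size is its number of edges, and a non-edge is an unordered pair of distinct non-adjacent vertices.

**Definition (bridgeless).** An edge $e$ of a connected graph $G$ is a bridge if $G-e$ is disconnected. A graph is bridgeless if it is connected and has no bridge.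

For instance, two triangles sharing one vertex form a bridgeless graph, although it has a cut vertex. In a bridgeless graph on at least two vertices every degree is at least $2$: the edge at a vertex of degree $1$ would be a bridge.

**Definition (orientation, diameter).** An orientation of $G$ is a digraph obtained by giving each edge $uv$ one of the directions $u\to v$ or $v\to u$. In an orientation, $d(u,v)$ is the minimum length of a directed path from $u$ to $v$, and $\infty$ if there is none. The diameter is the maximum of $d(u,v)$ over all ordered pairs.

A triangle oriented as a directed cycle has diameter $2$; oriented in any other way it has a source, so its diameter is $\infty$. Distances are directed: if $u\to v$ is an arc, then $d(u,v)=1$ but $d(v,u)\ge 2$.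

Robbins' theorem says that a connected graph has an orientation of finite diameter if and only if it is bridgeless, so bridgeless graphs are the right class. The question is how many edges guarantee a small diameter. Boriboon and Kittipassorn, "A Size Condition for Small Diameter Orientable Graphs", arXiv:2508.17569 (2025), is the source of the following conjecture:
$$m(n,d)=\binom{n-d}{2}+n+2\qquad\text{for } 2\le d\le n-2 .$$
The following facts come with the problem. Cochran, Czabarka, Dankelmann and Székely, confirming a conjecture of Koh and Tay, proved $m(n,2)=\binom n2-n+5=\binom{n-2}{2}+n+2$ for $n\ge5$. Also $m(n,n-2)=n+3=\binom{2}{2}+n+2$ for $n\ge 5$. Finally, $m(n,d)\ge\binom{n-d}2+n+2$ for $5\le d\le n-2$. So the formula holds at both ends of the range, and its lower bound holds from $d=5$ on.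

For $d=3$ the conjecture predicts $\binom{n-3}{2}+n+2$. Theorem 1 gives a value smaller by exactly one, so **the conjecture is false**: it fails for $d=3$ and all sufficiently large $n$. For the disproof only the upper bound $m(n,3)\le\binom{n-3}2+n+1$ is needed. The lower bound in Section 2 shows that one is all that can be gained. Nothing is claimed here about $d\neq3$ or about small $n$.

## 2. A hanging triangle, and a graph on five vertices

**Proposition 2.** For $n\ge5$, $m(n,3)\ge\binom{n-3}{2}+n+1$.

We need a bridgeless graph with $\binom{n-3}2+n$ edges and no orientation of diameter at most $3$. Take $K_{n-2}$, fix a vertex $v$ of it, and add two new vertices $x_1,x_2$ forming a triangle $vx_1x_2$. For $n=5$ this is the pair of triangles sharing a vertex. The graph is bridgeless, and its size is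
$$\binom{n-2}{2}+3=\binom{n-3}{2}+(n-3)+3=\binom{n-3}{2}+n .$$

*Proof.* Consider an orientation of finite diameter. Neither $x_1$ nor $x_2$ is a source or a sink, and both have degree $2$, so the triangle is a directed cycle; say $v\to x_1\to x_2\to v$. Let $w\ne v$ be a vertex of $K_{n-2}$. Since $v$ is a cut vertex, every path between $w$ and $\{x_1,x_2\}$ passes through $v$. Hence
$$d(x_1,w)=2+d(v,w),\qquad d(w,x_2)=d(w,v)+2 .$$
The edge $vw$ has only one direction, so $d(v,w)$ and $d(w,v)$ are not both $1$. One of the two distances above is therefore at least $4$. $\square$

**The case $n=5$.** Here the second fact above, with $n-2=3$, gives $m(5,3)=8$, whereas the formula of Theorem 1 would give $7$. So "sufficiently large" cannot be replaced by "$n\ge5$". The obstruction can be seen by hand. Take $K_4$ on $a,b,c,d$ and replace the edge $cd$ by a path $c\,y\,d$. This graph has $5$ vertices and $7$ edges. Suppose it has an orientation of diameter at most $3$.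

The vertex $y$ has degree $2$ and is neither a source nor a sink; by the symmetry between $c$ and $d$, say $c\to y\to d$. One reaches $y$ only through $c$ and leaves it only through $d$. So $d(z,c)\le2$ for $z\in\{a,b,d\}$ and $d(d,z)\le2$ for $z\in\{a,b,c\}$. As $c\not\sim d$ and the path through $y$ runs from $c$ to $d$, the condition $d(d,c)\le2$ gives, by the symmetry between $a$ and $b$, $d\to a\to c$. Next, $d(d,b)\le2$ forces $d\to b$ or $a\to b$, and $d(b,c)\le2$ forces $b\to c$ or $b\to a$. There are two possibilities for the edge $ab$.

Suppose $a\to b$. Then $b\to c$, so the only arc leaving $c$ is $c\to y$. If $d\to b$, the only arc leaving $b$ is $b\to c$, and the shortest path from $b$ to $a$ is $b\,c\,y\,d\,a$, of length $4$. If $b\to d$, the only arc leaving $d$ is $d\to a$, and the shortest path from $c$ to $b$ is $c\,y\,d\,a\,b$, of length $4$.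

Suppose $b\to a$. Then $d\to b$, and the only arc leaving $a$ is $a\to c$. If $b\to c$, the only arc leaving $c$ is $c\to y$, and the shortest path from $a$ to $b$ is $a\,c\,y\,d\,b$, of length $4$. If $c\to b$, the only arc entering $d$ is $y\to d$, the only one entering $y$ is $c\to y$, and the only one entering $c$ is $a\to c$; so the shortest path from $b$ to $d$ is $b\,a\,c\,y\,d$, of length $4$.

In every case the diameter exceeds $3$. In Section 10 this graph reappears as the member on five vertices of a family whose larger members do have good orientations, and we shall see which extra vertex makes the difference.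

## 3. Random orientations, and three ways they fall short

From now on $n$ is large and $G$ is a bridgeless graph of order $n$ with
$$|E(G)|\ \ge\ \binom{n-3}{2}+n+1. \tag{1}$$
We must produce an orientation of diameter at most $3$. Since $\binom n2-\binom{n-3}2=3n-6$, the graph $G$ has at most $(3n-6)-(n+1)=2n-7$ non-edges. It is almost complete: the number of non-edges is linear in $n$, out of quadratically many pairs.

The sensible first attempt is to orient every edge by a fair coin, independently. If $u$ and $v$ have many common neighbours $w$, each path $u\,w\,v$ is directed from $u$ to $v$ with probability $\frac14$, so some path is with overwhelming probability. If they have few common neighbours but both have large degree, one uses paths of length $3$: linearly many non-edges cannot separate two sets of $n^{2/3}$ vertices, because those span about $n^{4/3}$ pairs. Lemma 3 will show that this works when all degrees are of order at least $n^{2/3}$.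

It stops working at vertices of small degree, and $G$ can have those: with $2n-7$ non-edges to spend, a vertex of degree $2$ is affordable. Such a vertex becomes a source or a sink with probability $\frac12$. So one is led to set aside the low-degree vertices, orient the rest (the "core") at random, and attach the low-degree vertices by hand. This meets three obstacles.

**First obstacle.** Let $x$ be a single low-degree vertex, with $a\to x\to b$. Then $d(w,x)\le d(w,a)+1$, so we want core distances at most $2$, not $3$. Core distance at most $2$ may be unavailable. Let the core have $N=n-1$ vertices, among them two non-adjacent vertices $u,v$; let the other $N-2$ core vertices form a clique, split into two halves $P$ and $Q$; join $u$ to all of $P$ and $v$ to all of $Q$, and nothing else. Then $u,v$ have no common neighbour in the core. Attach $x$ to $u$ and $v$ only. In an orientation of finite diameter, up to exchanging $u$ and $v$, we have $u\to x\to v$. There is no directed path of length at most $2$ from $v$ to $u$: the two are not adjacent and $x$ is their only common neighbour. So $d(v,x)=d(v,u)+1\ge4$, and no orientation has diameter at most $3$. The core has $N-1=n-2$ non-edges, so this graph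 has
$$\binom{n-1}2-(n-2)+2=\binom{n-3}2+(2n-5)-n+4=\binom{n-3}2+n-1$$
edges, two short of (1). The proof must therefore use (1) almost exactly.

**Second obstacle.** Let $x,y$ be two non-adjacent low-degree vertices, and suppose all core distances are at most $2$. Going from $x$ to $y$ through the core may take $1+2+1=4$ steps.

**Third obstacle.** Let $x,y$ be adjacent, with only one neighbour $b_0$ of $y$ in the core. Then $y$ has degree $2$ and, up to reversing all arcs, $x\to y\to b_0$. Every core vertex $w$ then has $d(w,y)=d(w,x)+1$, so we need $d(w,x)\le2$, whereas core distance at most $2$ gives only $d(w,x)\le3$.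

The remedy for all three is to fix the directions of a few well-chosen edges before tossing the coins, and to check that the random argument survives. Condition (1), written as an inequality between the non-edges of the core and the edges to the low-degree vertices, guarantees that the edges we want to fix exist.

## 4. A degree gap and the edge count

Edges whose direction is never specified are oriented arbitrarily; extra arcs never increase distances. "$n$ large" means $n\ge n_0$ for an absolute constant $n_0$; only finitely many conditions on $n$ will be imposed.

**Step 1: choose a threshold with a gap above it.** We want every vertex to have either quite low or clearly higher degree, with nothing in between. Put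
$$\tau=\lceil n^{2/3}\rceil,\qquad T_i=30^i\,\tau\quad(i=0,1,2,3).$$
All $T_i$ are $o(n)$. At most two vertices of $G$ have degree at most $T_3$. Indeed, each such vertex is in at least $n-1-T_3$ non-edges, and among three such vertices at most $3$ non-edges are counted twice, so three of them would give at least $3(n-1-T_3)-3>2n$ non-edges, which is impossible. The three intervals $(T_0,T_1]$, $(T_1,T_2]$, $(T_2,T_3]$ are disjoint and at most two vertices have degrees in their union. So for some $i\in\{0,1,2\}$ no vertex has degree in $(T_i,T_{i+1}]$. Fix such an $i$ and put
$$T=T_i\ge\tau,\quad L=\{v:\deg v\le T\},\quad C=V(G)\setminus L,\quad \ell=|L|\le2,\quad N=|C|=n-\ell,\quad H=G[C].$$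
We call $H$ the core. Vertices of $C$ have degree greater than $30T$ in $G$, hence greater than $30T-2\ge27T$ in $H$. Always $\tau\le T\le900\tau$.

**Step 2: express (1) through the core.** Let $f$ be the number of non-edges of $H$ and $e_L$ the number of edges of $G$ that meet $L$. Then $e_L\le\ell T$. Since $H$ has $|E(G)|-e_L$ edges, $f=\binom N2-|E(G)|+e_L$.

If $\ell=1$, then $N=n-1$, and $\binom{n-1}2-\binom{n-3}2=(n-2)+(n-3)=2n-5$. So (1) gives $f\le(2n-5)-(n+1)+e_L=n-6+e_L$, that is,
$$f\le N-5+e_L\qquad(\ell=1). \tag{2}$$
If $\ell=2$, then $\binom{n-2}2-\binom{n-3}2=n-3$, and (1) gives $f\le(n-3)-(n+1)+e_L$, that is,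
$$f\le e_L-4\qquad(\ell=2). \tag{3}$$

Compare the hanging triangle of Section 2, with $L=\{x_1,x_2\}$. It has $f=0$ and $e_L=3$, so (3) fails by exactly one edge.

## 5. Random orientation with reserved edges

We now prove the random lemma, allowing some edges to have been directed beforehand. Such edges are called *reserved*.

**Definition (connector).** Let some edges of a graph be reserved, and let $u\ne v$ be vertices. A vertex $w\ne u,v$ is a connector for the ordered pair $(u,v)$ if $uw$ and $wv$ are edges, $uw$ is not reserved as $w\to u$, and $wv$ is not reserved as $v\to w$.

In other words, the path $u\to w\to v$ is still possible. If $w$ is adjacent to $u$ and $v$ and the only reserved edge among these two is $w\to u$, then $w$ is a connector for $(v,u)$ but not for $(u,v)$.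

We use König's theorem: in a bipartite graph, the maximum size of a matching equals the minimum size of a vertex cover.

**Lemma 3.** Let $K$ be a constant and let $n$ be large. Let $F$ be a graph on between $n/2$ and $n$ vertices, some of whose edges are reserved, and let $F'$ be the graph of unreserved edges on the same vertex set. There is an orientation of $F$ extending the reserved one such that

(i) $d(u,v)\le2$ for every ordered pair $(u,v)$ with at least $\tau/2$ connectors;

(ii) if $F'$ has minimum degree at least $\tau/2$ and at most $Kn$ non-edges, then $d(u,v)\le3$ for all $u,v$.

*Proof.* Orient the edges of $F'$ independently, each direction with probability $\frac12$. We bound the probability that a given ordered pair fails.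

**Step 1: paths of length two.** This proves (i) for one pair. Let $(u,v)$ have at least $\tau/2$ connectors. For each connector $w$, the path $u\to w\to v$ is present with probability at least $\frac14$: each of its two edges is either reserved in the right direction or tossed. For different $w$ these paths share no edge, so the events are independent. The probability that none occurs is at most $(3/4)^{\tau/2}$.

**Step 2: paths of length three.** This proves (ii) for one pair. Let $u\ne v$ and set $X=N_{F'}(u)\setminus\{v\}$, $Y=N_{F'}(v)\setminus\{u\}$. Both have size at least $\tau/2-1\ge\tau/3$.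

If $|X\cap Y|\ge\tau/12$, then, as in Step 1, the probability that there is no directed path of length $2$ from $u$ to $v$ is at most $(3/4)^{\tau/12}$.

Otherwise $|X\setminus Y|$ and $|Y\setminus X|$ are both at least $\tau/3-\tau/12=\tau/4$. We claim that the bipartite graph of $F'$-edges between $X\setminus Y$ and $Y\setminus X$ has a matching of size at least $\tau/8$. If not, by König's theorem it has a vertex cover of size less than $\tau/8$. At least $\tau/8$ uncovered vertices remain on each side, with no $F'$-edge between them. This gives at least $\tau^2/64\ge n^{4/3}/64>Kn$ non-edges of $F'$ for large $n$, a contradiction.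

Take such a matching. For a matching edge $xy$ with $x\in X\setminus Y$ and $y\in Y\setminus X$, consider the path $u\,x\,y\,v$, which consists of unreserved edges. None of the vertices $x,y$ involved equals $u$ or $v$. So an edge of type $ux$, an edge of type $xy$ and an edge of type $yv$ are never the same edge. Since matching edges share no endpoints, the paths are pairwise edge-disjoint. Each is directed from $u$ to $v$ with probability $\frac18$, independently. The probability that none is so directed is at most $(7/8)^{\tau/8}$.

**Step 3: all pairs at once.** There are at most $n^2$ ordered pairs, so the probability of any failure in (i) or (ii) is at most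
$$n^2\left(\left(\tfrac34\right)^{\tau/2}+\left(\tfrac34\right)^{\tau/12}+\left(\tfrac78\right)^{\tau/8}\right).$$
Since $\tau\ge n^{2/3}$, this is less than $1$ for large $n$. So some outcome has no failure. $\square$

The exponent $2/3$ was chosen so that $\tau^2$ beats every linear function of $n$ while $\tau=o(n)$.

**The case $\ell=0$.** Here $H=G$ has minimum degree greater than $27T\ge\tau/2$ and at most $2n$ non-edges. Lemma 3(ii), with no reserved edges and $K=2$, gives an orientation of $G$ of diameter at most $3$. It remains to treat $\ell=1$ and $\ell=2$.

## 6. Pairs with few common neighbours when $\ell=1$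

In this section $\ell=1$ and we assume $f\le N+T$. By (2) this holds, because $e_L\le T$. We study which pairs of core vertices cannot be joined by short random paths.

**Definition (bad pair).** A pair $\{u,v\}$ of distinct vertices of $C$ is bad if $u$ and $v$ have fewer than $\tau$ common neighbours in $H$. For a bad pair, let $\kappa$ be the number of common neighbours of $u,v$ in $H$, plus $1$ if $uv\in E(H)$.

So $\kappa$ counts the paths of length at most $2$ between $u$ and $v$ in $H$. In the example under the first obstacle, $\{u,v\}$ is bad with $\kappa=0$ and $f=N-1$. If the edge $uv$ is added, it is bad with $\kappa=1$ and $f=N-2$; then a single path of length at most $2$ joins $u$ and $v$, so $d(u,v)$ and $d(v,u)$ cannot both be at most $2$ in an orientation of $H$.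

**Cost of a bad pair.** Each of the $N-2$ vertices of $C$ outside $\{u,v\}$ that is not a common neighbour gives a non-edge to $u$ or to $v$, and different vertices give different non-edges. If $u\not\sim v$, then $uv$ is one more. Writing $c$ for the number of common neighbours: if $u\sim v$, then $f\ge N-2-c=N-2-(\kappa-1)$; if $u\not\sim v$, then $f\ge N-2-c+1=N-1-\kappa$. In both cases
$$f\ge N-1-\kappa. \tag{4}$$

**Lemma 4.** If $\ell=1$ and $f\le N+T$, there is at most one bad pair.

*Proof.* If $\{u,v\}$ is bad, then more than $N-2-\tau$ vertices of $C\setminus\{u,v\}$ are non-adjacent to at least one of $u,v$. Suppose there are two bad pairs. They are disjoint or share exactly one vertex.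

**Step 1: disjoint pairs cost too many non-edges.** Each pair accounts for more than $N-2-\tau$ non-edges meeting it. A non-edge counted for both pairs joins one pair to the other, so at most $4$ are counted twice. Hence $f\ge2(N-2-\tau)-4=2N-8-2\tau$, which exceeds $N+T$ for large $n$ because $T$ and $\tau$ are $o(n)$. This is a contradiction.

**Step 2: overlapping pairs force a degree into the gap.** Let $\{u,v\}$ and $\{u,w\}$ be bad, and let $a$ be the number of non-edges of $H$ at $u$. Of the more than $N-2-\tau$ vertices outside $\{u,v\}$ that miss $u$ or $v$, at most $a$ miss $u$. So at least $N-2-\tau-a$ vertices outside $\{u,v\}$ are adjacent to $u$ but not to $v$; each gives a non-edge at $v$ that does not meet $u$. The same holds with $w$ in place of $v$. Only the non-edge $vw$ can be counted twice. Therefore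
$$f\ge a+2(N-2-\tau-a)-1=2N-5-2\tau-a,$$
and so $a\ge2N-5-2\tau-f\ge N-5-2\tau-T$. Then
$$\deg_H(u)=N-1-a\le4+2\tau+T\le4+3T<27T,$$
contradicting $\deg_H(u)>27T$. This is what the degree gap is for. $\square$

**Lemma 5.** Let $\ell=1$ and $f\le N+T$. There is an orientation of $H$ with all distances at most $3$ and with $d(p,q)\le2$ for every ordered pair $(p,q)$ not inside the bad pair (if there is one). If there is no bad pair, or if $\kappa\ge2$, there is an orientation of $H$ with all distances at most $2$.

"Inside the bad pair $\{u,v\}$" means that $(p,q)$ is $(u,v)$ or $(v,u)$.

*Proof.* **Step 1: reserve two paths when $\kappa\ge2$.** If there is a bad pair $\{u,v\}$ with $\kappa\ge2$, choose two of the $\kappa$ paths of length at most $2$ between $u$ and $v$. They go through different common neighbours, or one of them is the edge $uv$, so they are edge-disjoint. Reserve one as directed from $u$ to $v$ and the other from $v$ to $u$. At most $4$ edges are reserved, and $d(u,v),d(v,u)\le2$ in every extension. If there is no bad pair, or $\kappa\le1$, reserve nothing.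

**Step 2: check the hypotheses of Lemma 3.** Let $(p,q)$ be an ordered pair with $p\neq q$ and $\{p,q\}$ not bad. Then $p,q$ have at least $\tau$ common neighbours. If a common neighbour $w$ is not a connector for $(p,q)$, then $pw$ or $wq$ is reserved. A reserved edge can spoil only one $w$, namely its endpoint outside $\{p,q\}$. So there are at least $\tau-4\ge\tau/2$ connectors. The unreserved graph has minimum degree at least $27T-4\ge\tau/2$ and at most $f+4\le N+T+4\le3n$ non-edges.

**Step 3: conclude.** Apply Lemma 3 with $F=H$ and $K=3$. Part (ii) gives all distances at most $3$, and part (i) gives $d(p,q)\le2$ for all pairs that are not bad. If there is no bad pair, or if $\kappa\ge2$ (by the reserved paths), all distances are at most $2$. $\square$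

## 7. Attaching one vertex of low degree

Let $L=\{x\}$ and $h=\deg x$, so $2\le h\le T$ and $e_L=h$. By (2),
$$f\le N-5+h\le N+T ,$$
and Lemmas 4 and 5 apply.

**Step 1: no bad pair, or $\kappa\ge2$.** Here the core can have diameter at most $2$. Orient $H$ with all distances at most $2$ by Lemma 5, and give $x$ at least one in-neighbour $a$ and one out-neighbour $b$. For $w\in C$ we get $d(w,x)\le d(w,a)+1\le3$ and $d(x,w)\le1+d(b,w)\le3$. The diameter is at most $3$.

**Step 2: a bad pair $\{u,v\}$ with $\kappa\le1$.** Here core distances between $u$ and $v$ may be $3$, and the edge count must help. By (4), $f\ge N-2$. Together with $f\le N-5+h$ this gives $h\ge3$. So there is a vertex $p\in N(x)\setminus\{u,v\}$; put $B=N(x)\setminus\{p\}$, so that $|B|\ge2$. Orient $p\to x$, orient $x\to b$ for all $b\in B$, and orient $H$ by the first part of Lemma 5. We check the distances.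

Core distances are at most $3$. Let $w\in C$. Since $p\notin\{u,v\}$, the pair $(w,p)$ is not inside the bad pair, so $d(w,p)\le2$ and $d(w,x)\le3$.

For the distances from $x$, suppose first that $B$ contains some $p'\notin\{u,v\}$. Then $d(p',w)\le2$ for all $w\in C$, so $d(x,w)\le3$. Otherwise $B\subseteq\{u,v\}$, and $|B|\ge2$ gives $B=\{u,v\}$. Then $d(x,u)=d(x,v)=1$. For $w\in C\setminus\{u,v\}$ the pair $(u,w)$ is not inside the bad pair, so $d(u,w)\le2$ and $d(x,w)\le3$.

This settles $\ell=1$. In the example under the first obstacle, $h=2$; inequality (1) excludes exactly that.

## 8. The core when $\ell=2$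

Now $\ell=2$. By (3) and $e_L\le2T$ we have $f\le2T$, so the core has far fewer non-edges than vertices. Any two vertices $u,v$ of $C$ have at least $N-2-f$ common neighbours in $H$, since every other vertex that is not a common neighbour accounts for a non-edge of its own. There are no bad pairs, and the core tolerates many more reservations.

**Lemma 6.** Let $\ell=2$.

(a) Any at most two reserved edges of $H$ extend to an orientation of $H$ with all distances at most $2$.

(b) If $A\subset C$, $2\le|A|\le T$, and every $w\in C\setminus A$ has a neighbour in $A$, then $H$ has an orientation with all distances at most $2$ in which every $w\in C\setminus A$ has an out-neighbour in $A$.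

*Proof of (a).* As in Step 2 of Lemma 5, each reserved edge spoils at most one common neighbour of a given pair. So each ordered pair has at least $N-2-f-2\ge N-4-2T\ge\tau/2$ connectors, and Lemma 3(i) applies with $F=H$.

*Proof of (b).* We reserve one arc $w\to a(w)$ for each $w\in C\setminus A$. The danger is that a single $a\in A$ receives nearly all of these arcs: then $a$ would have few connectors to start a path with. We avoid this by splitting the arcs between two targets.

**Step 1: choose the arcs.** Choose distinct $a_1,a_2\in A$, and let $W_0$ be the set of $w\in C\setminus A$ adjacent to both. Each vertex of $C\setminus A$ outside $W_0$ gives a non-edge of its own, so $|W_0|\ge N-|A|-f\ge N-3T$. For each $w\in C\setminus A$ choose a neighbour $a(w)\in A$ in such a way that $\lfloor|W_0|/2\rfloor$ vertices of $W_0$ get $a_1$ and the rest of $W_0$ get $a_2$. Reserve $w\to a(w)$ for all $w\in C\setminus A$. Each reserved edge joins $C\setminus A$ to $A$, so no conflicts arise.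

**Step 2: count connectors.** Let $(u,v)$ be an ordered pair with $u\ne v$, and let $w\in W_0\setminus\{u,v\}$ be adjacent to both $u$ and $v$. Since $w\notin A$, the only reserved edge at $w$ is $w\to a(w)$; in particular $vw$ is not reserved as $v\to w$. So $w$ fails to be a connector for $(u,v)$ only if $a(w)=u$. At most $\lceil|W_0|/2\rceil$ vertices of $W_0$ have $a(w)=u$, because only $u=a_1$ and $u=a_2$ can occur. So at least $\lfloor|W_0|/2\rfloor$ vertices $w\in W_0$ have $a(w)\ne u$. All but at most $f+2$ of these are distinct from $u,v$ and adjacent to both: at most two equal $u$ or $v$, and each of the others that misses $u$ or $v$ gives a non-edge of its own. So there are at least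
$$\left\lfloor\frac{|W_0|}2\right\rfloor-f-2\ \ge\ \frac{N-3T}{2}-1-2T-2\ \ge\ \frac N3\ \ge\ \frac\tau2$$
connectors for large $n$. Lemma 3(i) with $F=H$ gives the orientation. $\square$

In the next two sections $L=\{x,y\}$. Call two vertices of $C$ *near* if they are equal or adjacent.

## 9. Two non-adjacent vertices of low degree

Let $x\not\sim y$. Put $S_1=N(x)$ and $S_2=N(y)$, subsets of $C$ that may overlap, and $h_i=|S_i|\ge2$. Then $e_L=h_1+h_2$, and (3) reads
$$f\le h_1+h_2-4. \tag{5}$$

To get from $x$ to $y$ in three steps we need an out-neighbour of $x$ near an in-neighbour of $y$, and for the way back an out-neighbour of $y$ near an in-neighbour of $x$. The two requirements must not conflict.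

**Claim 7.** There are $b_1\ne a_1$ in $S_1$ and $a_2\ne b_2$ in $S_2$ such that $b_1$ is near $a_2$ and $b_2$ is near $a_1$.

*Proof.* Take disjoint copies of $S_1$ and $S_2$ and consider the bipartite graph of near pairs between them. The Claim says that it contains two disjoint edges, $b_1a_2$ and $a_1b_2$. Suppose not. By König's theorem it has a vertex cover of size at most $1$, so all its edges contain one fixed vertex; if there are no edges, any vertex will do. By symmetry, let this vertex be the copy of some $\sigma\in S_1$.

Then no element of $S_1\setminus\{\sigma\}$ is equal or adjacent to an element of $S_2$. So $S_1\setminus\{\sigma\}$ and $S_2$ are disjoint sets with only non-edges between them, and $f\ge(h_1-1)h_2$. Now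
$$(h_1-1)h_2-(h_1+h_2-2)=(h_1-2)(h_2-1)\ge0,$$
so $f\ge h_1+h_2-2$, contradicting (5). $\square$

**Step 1: orient.** Put $a_1\to x\to b_1$ and $a_2\to y\to b_2$. Reserve $b_1\to a_2$ if $b_1\ne a_2$, and $b_2\to a_1$ if $b_2\ne a_1$. If both are reserved on the same edge, they are the same arc: opposite arcs would require $b_1=a_1$. So the reservation is consistent, and it uses at most two edges. Extend it by Lemma 6(a).

**Step 2: check.** Core distances are at most $2$. Each of $x,y$ has an in-neighbour and an out-neighbour in $C$, so distances between $\{x,y\}$ and $C$, in both directions, are at most $3$. Finally, $d(x,y)\le3$ along $x,b_1,a_2,y$ and $d(y,x)\le3$ along $y,b_2,a_1,x$, where equal consecutive vertices are merged. The diameter is at most $3$.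

## 10. Two adjacent vertices of low degree

Let $x\sim y$, and let $h_1,h_2$ be the numbers of neighbours of $x$ and of $y$ in $C$. Both are at least $1$, since all degrees are at least $2$. Now $e_L=h_1+h_2+1$, and (3) reads
$$0\le f\le h_1+h_2-3. \tag{6}$$
In particular $h_1+h_2\ge3$, so $h_1$ and $h_2$ are not both $1$. The hanging triangle is $h_1=h_2=1$.

**Step 1: $h_1,h_2\ge2$.** One direction between $x$ and $y$ is free; the other needs one near pair. Some $b\in N(y)\cap C$ is near some $a\in N(x)\cap C$. Otherwise $N(x)\cap C$ and $N(y)\cap C$ are disjoint with only non-edges between them, and $f\ge h_1h_2\ge h_1+h_2$, because $(h_1-1)(h_2-1)\ge1$; this contradicts (6). Choose $b'\in(N(x)\cap C)\setminus\{a\}$ and $a'\in(N(y)\cap C)\setminus\{b\}$. Orient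
$$x\to y,\quad a\to x,\quad x\to b',\quad a'\to y,\quad y\to b,$$
reserve $b\to a$ if $b\ne a$, and extend by Lemma 6(a). Then $d(x,y)=1$, and $d(y,x)\le3$ along $y,b,a,x$. Core distances are at most $2$, and both $x$ and $y$ have an in-neighbour and an out-neighbour in $C$, so distances between $\{x,y\}$ and $C$ are at most $3$.

In the remaining steps one of $h_1,h_2$ is $1$. By symmetry let $h_2=1$, and write $h=h_1$, $N(y)\cap C=\{b_0\}$ and $S=N(x)\cap C$. By (6), $h\ge f+2\ge2$.

**Step 2: $h_2=1$ and $h\ge3$.** This is the third obstacle: every core vertex must reach $x$ within two steps. The remedy is to let almost all edges at $x$ point into $x$, and to make every core vertex send an arc to one of the corresponding neighbours. Pick $b\in S$ and let $A=S\setminus\{b\}$. Then $2\le|A|\le T$ and $|A|=h-1\ge f+1$. A vertex $w\in C\setminus A$ with no neighbour in $A$ would give $|A|\ge f+1$ non-edges, which is impossible. So every $w\in C\setminus A$ has a neighbour in $A$. Orient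
$$a\to x\ \ (a\in A),\qquad x\to b,\qquad x\to y,\qquad y\to b_0,$$
and orient $H$ by Lemma 6(b). Let $w\in C$. If $w\in A$, then $d(w,x)=1$; otherwise $w$ has an out-neighbour in $A$, so $d(w,x)\le2$. Hence $d(w,x)\le2$ and $d(w,y)\le3$. Further, $d(x,w)\le1+d(b,w)\le3$ and $d(y,w)\le1+d(b_0,w)\le3$. Also $d(x,y)=1$ and $d(y,x)\le1+d(b_0,x)\le3$. Core distances are at most $2$.

**Step 3: $h_2=1$, $h=2$ and $b_0\in S$.** By (6), $f=0$, so $H$ is complete, and we can write down an orientation. Name the elements of $S$ so that $S=\{a,b\}$ and $b_0=b$. Let $W=C\setminus\{a,b\}$. For all $w\in W$ orient
$$a\to x,\quad x\to b,\quad x\to y,\quad y\to b,\quad b\to a,\quad w\to a,\quad b\to w .$$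
Orient the complete graph on $W$ with all distances at most $2$. This is possible by Lemma 3(i): each pair has $|W|-2=n-6\ge\tau/2$ connectors. The distances, for distinct $w,w'\in W$, are as follows.

- From $x$: $b,y$ at distance $1$; $a,w$ at distance $2$, via $b$.
- From $y$: $b$ at $1$; $a,w$ at $2$; $x$ at $3$, along $y\,b\,a\,x$.
- From $a$: $x$ at $1$; $b,y$ at $2$; $w$ at $3$, along $a\,x\,b\,w$.
- From $b$: $a,w$ at $1$; $x$ at $2$; $y$ at $3$, along $b\,a\,x\,y$.
- From $w$: $a$ at $1$; $x$ at $2$; $b$ and $y$ at $3$, along $w\,a\,x\,b$ and $w\,a\,x\,y$; $w'$ at distance at most $2$.

**Step 4: $h_2=1$, $h=2$ and $b_0\notin S$.** Again $f=0$ and $H$ is complete. Let $S=\{a,b\}$ and $W=C\setminus\{a,b,b_0\}$, which is non-empty. For all $w\in W$ orient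
$$a\to x,\quad x\to b,\quad x\to y,\quad y\to b_0,\quad b\to a,\quad b_0\to a,\quad b_0\to b,\quad w\to a,\quad b\to w,\quad w\to b_0,$$
and orient the edges inside $W$ arbitrarily. The following bounds hold for distinct $w,w'\in W$.

- From $x$: $b,y$ at distance $1$; $a,w$ at $2$, via $b$; $b_0$ at $2$, via $y$.
- From $y$: $b_0$ at $1$; $a,b$ at $2$; $x$ at $3$, along $y\,b_0\,a\,x$; $w$ at $3$, along $y\,b_0\,b\,w$.
- From $a$: $x$ at $1$; $b,y$ at $2$; $b_0$ at $3$, along $a\,x\,y\,b_0$; $w$ at $3$, along $a\,x\,b\,w$.
- From $b$: $a,w$ at $1$; $x$ at $2$; $b_0$ at $2$, along $b\,w\,b_0$; $y$ at $3$, along $b\,a\,x\,y$.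
- From $b_0$: $a,b$ at $1$; $x$ at $2$; $w$ at $2$, along $b_0\,b\,w$; $y$ at $3$, along $b_0\,a\,x\,y$.
- From $w$: $a,b_0$ at $1$; $x$ at $2$; $b$ at $2$, along $w\,b_0\,b$; $y$ at $3$, along $w\,a\,x\,y$; $w'$ at most $3$, along $w\,b_0\,b\,w'$.

The path $b\,w\,b_0$ needs $W\ne\emptyset$. With $W=\emptyset$ the graph would have five vertices: $a,b,b_0,x$ with all edges except $xb_0$, and the path $x\,y\,b_0$. That is the subdivided $K_4$ of Section 2, which has no orientation of diameter at most $3$.

**Conclusion of the proof of Theorem 1.** The cases $\ell=0$ (Section 5), $\ell=1$ (Section 7) and $\ell=2$ (Sections 9 and 10) cover everything. So for all sufficiently large $n$, every bridgeless graph of order $n$ with at least $\binom{n-3}2+n+1$ edges has an orientation of diameter at most $3$, that is, $m(n,3)\le\binom{n-3}2+n+1$. With Proposition 2 this gives $m(n,3)=\binom{n-3}{2}+n+1<\binom{n-3}2+n+2$. $\blacksquare$
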